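\title{Irreducibility of random polynomials with coefficients $\pm1$}

\begin{abstract}
Let $f$ be a monic polynomial of degree $n$ whose remaining coefficients are independent random signs. We prove that $f$ is reducible over $\mathbb Q$ with probability $O(n^{-1/2})$, which confirms a conjecture of Borst, Boyd, Brekken, Solberg, Wood and Wood. Outside an event of probability $O(\exp(-cn^{1/10}))$, the polynomial $f$ is a product of cyclotomic polynomials and one irreducible polynomial. This gives the asymptotic value $\sqrt{8/(\pi n)}$ of the probability for odd $n$, and an asymptotic formula for even $n$ in terms of the least prime factor of $n+1$. The main step excludes factors of large degree: $f$ is determined by its residue modulo $x^r-2$, and a lattice point count shows that the residues of two complementary factors have too few possible values.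
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal L_n$ be the set of the $2^n$ monic polynomials
\[
f(x)=x^n+a_{n-1}x^{n-1}+\dots+a_0,\qquad a_0,\dots,a_{n-1}\in\{-1,1\},
\]
and let $f$ be chosen uniformly from $\mathcal L_n$; equivalently, the $a_i$ are independent fair signs. We put $a_n=1$. It is conjectured in \cite{BBBSWW} that the probability that $f$ is reducible over $\mathbb Q$ tends to $0$ as $n\to\infty$. We prove this, without any unproved hypothesis.

Small degrees already show what to expect. A rational root of $f$ is an integer dividing $a_0$, so it is $1$ or $-1$. For even $n$ the numbers $f(\pm1)$ are sums of $n+1$ odd integers, hence odd, and there is no rational root; thus all four elements of $\mathcal L_2$ are irreducible. All sixteen elements of $\mathcal L_4$ are irreducible too, because they reduce modulo $2$ to $x^4+x^3+x^2+x+1$, which has no root in $\mathbb F_2$ and is not the square of the only irreducible quadratic $x^2+x+1$. For $n=3$, three polynomials vanish at $1$, three vanish at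 $-1$, and the two polynomials $(x^2-1)(x\pm1)$ vanish at both, so four of the eight elements of $\mathcal L_3$ are reducible. For every odd $n$, the event $f(1)=0$ says that $n$ fair signs add up to $-1$, which has probability of order $n^{-1/2}$. No bound valid for all $n$ can be better than this.

More generally, fix a monic $g\in\mathbb Z[x]$ of degree $k$ and let $v_i\in\mathbb Z^k$ be the coefficient vector of the remainder of $x^i$ modulo $g$. Then $g\mid f$ exactly when $\sum_i a_iv_i=0$. If $g$ is the cyclotomic polynomial $\Phi_q$, the sequence $(v_i)$ has period $q$, the sum is a random walk with bounded steps in dimension $k=\varphi(q)$, and one expects it to vanish with probability at most of order $n^{-k/2}$. If $g$ has a root $\alpha$ with $|\alpha|>1$, the terms of $f(\alpha)=\sum_i a_i\alpha^i$ grow geometrically, and one expects a probability that is exponentially small in $n$. The natural guess is therefore that $f$ is reducible essentially only because of cyclotomic factors, and mostly because of those of the smallest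 degree that the reduction modulo $2$ permits. The following theorems confirm this. Throughout, $c$ and $C$ denote positive absolute constants, and $\varphi$ is Euler's function.

\begin{theorem}\label{thm:main}
We have $\mathbb P(f\text{ is reducible})=O(n^{-1/2})$. In particular this probability tends to $0$ as $n\to\infty$.
\end{theorem}

\begin{theorem}\label{thm:structure}
With probability $1-O(\exp(-cn^{1/10}))$, every irreducible factor of $f$ of degree at most $n/2$ is a cyclotomic polynomial $\Phi_q$ with $\varphi(q)\le n^{1/5}$, and $f=\Phi g$ with $g$ irreducible and $\Phi$ a (possibly empty) product of cyclotomic polynomials.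
\end{theorem}

\begin{theorem}\label{thm:asymp}
\begin{enumerate}
\item[(a)] For odd $n$,
\[
\mathbb P(f\text{ is reducible})=2\cdot2^{-n}\binom{n}{(n+1)/2}+O(1/n)=\sqrt{\frac{8}{\pi n}}+O(1/n).
\]
\item[(b)] Let $n$ be even and let $\ell$ be the least prime factor of $n+1$. For fixed $\ell$ and $n\to\infty$,
\[
\mathbb P(f\text{ is reducible})\sim\frac{2}{\sqrt\ell}\Bigl(\frac{2\ell}{\pi n}\Bigr)^{(\ell-1)/2}.
\]
If $\ell\to\infty$, then $\mathbb P(f\text{ is reducible})=O_A(n^{-A})$ for every $A$. If $n+1$ is prime, then $\mathbb P(f\text{ is reducible})=O(\exp(-cn^{1/10}))$.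
\end{enumerate}
\end{theorem}

For example, $\ell=3$ exactly when $n\equiv2\pmod 6$, and along these degrees the probability is asymptotic to $4\sqrt3/(\pi n)$.

A reducible $f$ has an irreducible factor of degree $k\le n/2$. For $k\le n^{1/5}$ the heuristic above can be made rigorous for each fixed factor and summed over all candidates; this is done in Section~\ref{sec:small}. For larger $k$ there are too many candidates, and a different argument is needed. It is the heart of the paper: Section~\ref{sec:idea} explains it on the smallest cases, and Section~\ref{sec:large} carries it out. Sections~\ref{sec:proofs} and~\ref{sec:asymp} deduce the theorems.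

\section{Standard facts}\label{sec:facts}

Irreducible means irreducible over $\mathbb Q$, and factors are always taken monic. By Gauss's lemma, a monic factor over $\mathbb Q$ of a monic integer polynomial lies in $\mathbb Z[x]$. Logarithms are natural, and we write
\[
Q=\log(n+1).
\]
We shall use several times that
\begin{equation}\label{eq:convex}
e^{-x}\le2^{-x}\le1-x/2\qquad(0\le x\le1);
\end{equation}
the second inequality holds because $2^{-x}$ is convex and agrees with $1-x/2$ at $x=0$ and $x=1$.

\subsection*{Mahler measure}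
For a monic $h=\prod_{i=1}^k(x-\alpha_i)\in\mathbb C[x]$ put $M(h)=\prod_i\max(1,|\alpha_i|)$. It measures how far the roots lie outside the unit disk, it is multiplicative, and $M(h)\ge1$. Each coefficient of $h$ is a sum of at most $2^k$ products of distinct roots, so it has modulus at most $2^kM(h)$. Landau's inequality states that $M(h)\le\|h\|_2$, the Euclidean norm of the coefficient vector: by Jensen's formula $\log M(h)$ is the mean of $\frac12\log|h|^2$ over the unit circle, and by concavity this is at most $\frac12\log$ of the mean of $|h|^2$, which is $\|h\|_2^2$. For $f\in\mathcal L_n$ we have $\|f\|_2=\sqrt{n+1}$, and $M(h)\le M(h)M(f/h)=M(f)$ for a monic factor $h$. Hence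
\begin{equation}\label{eq:mahler}
0\le\log M(h)\le Q/2\qquad\text{for every monic }h\text{ dividing some }f\in\mathcal L_n.
\end{equation}

\subsection*{Cyclotomic polynomials}
The polynomial $\Phi_q=\prod(x-\zeta)$, the product over the roots of unity $\zeta$ of exact order $q$, is monic, has integer coefficients, is irreducible of degree $\varphi(q)$, and $x^q-1=\prod_{d\mid q}\Phi_d$. A monic irreducible integer polynomial that vanishes at a root of unity is some $\Phi_q$. We have
\begin{equation}\label{eq:phi}
\varphi(q)\ge\sqrt{q/2},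
\end{equation}
since $\varphi$ is multiplicative and $\varphi(p^a)^2=p^{2a-2}(p-1)^2\ge p^a$ for every prime power $p^a\ne2$.

\subsection*{Sums of signs}
A sum of $N\ge1$ independent fair signs takes each value with probability at most
\begin{equation}\label{eq:atom}
2^{-N}\binom{N}{\lfloor N/2\rfloor}\le N^{-1/2}.
\end{equation}
Indeed, for $N=2m$ the left side is $\prod_{i\le m}\frac{2i-1}{2i}$, whose square is at most $\prod_{i\le m}\frac{2i-1}{2i}\cdot\frac{2i}{2i+1}=\frac1{2m+1}$; and the left side for $N=2m-1$ equals the left side for $N=2m$, because $\binom{2m}{m}=2\binom{2m-1}{m}$. Stirling's formula gives $4^{-m}\binom{2m}m=(\pi m)^{-1/2}(1+O(1/m))$ and the local limit theorem: for fixed $A>0$ and $t\to\infty$,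
\begin{equation}\label{eq:llt}
2^{-t}\binom tj=\sqrt{\frac2{\pi t}}\,\Bigl(e^{-2(j-t/2)^2/t}+o(1)\Bigr)\qquad\text{uniformly for }|j-t/2|\le A\sqrt t .
\end{equation}

\subsection*{Parseval's identities}
For a polynomial $\sum_i b_iz^i$, the mean of its squared modulus over the circle $|z|=S$ is $\sum_i|b_i|^2S^{2i}$. For $\omega=e^{2\pi i/r}$ and $A_0,\dots,A_{r-1}\in\mathbb C$,
\begin{equation}\label{eq:parseval}
\frac1r\sum_{j\in\mathbb Z/r}\Bigl|\sum_{s=0}^{r-1}A_s\omega^{js}\Bigr|^2=\sum_{s=0}^{r-1}|A_s|^2 ,
\end{equation}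
and the same holds with $\omega^{-js}$; that is, the matrix $U=(r^{-1/2}\omega^{js})_{j,s}$ is unitary.

\section{Factors of small degree}\label{sec:small}

\subsection{Cyclotomic factors}
Modulo $x^q-1$ the polynomial $f$ depends only on the sums of its coefficients over the residue classes modulo $q$, and these sums are independent.

\begin{lemma}\label{lem:classes}
Let $q\le n$ and let $\Psi\in\mathbb Z[x]$ be a monic divisor of $x^q-1$ of degree $D$. Then $\mathbb P(\Psi\mid f)\le\lfloor n/q\rfloor^{-D/2}$.
\end{lemma}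

\begin{proof}
For $0\le a<q$ let $T_a$ be the sum of the $a_i$ with $0\le i<n$ and $i\equiv a\pmod q$. Then $f\equiv x^n+\sum_{a<q}T_ax^a\pmod\Psi$, and $D\le q$. Condition on the $T_a$ with $a\ge D$. Since $1,x,\dots,x^{D-1}$ are linearly independent modulo $\Psi$, at most one value of $(T_0,\dots,T_{D-1})$ gives $\Psi\mid f$. The $T_a$ are independent, and each is a sum of at least $\lfloor n/q\rfloor\ge1$ signs, so \eqref{eq:atom} bounds the probability of that value by $\lfloor n/q\rfloor^{-D/2}$.
\end{proof}

\begin{proposition}\label{prop:cyclo}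
For every fixed integer $j_1\ge1$,
\[
\sum_{q:\ j_1\le\varphi(q)\le n^{1/5}}\mathbb P(\Phi_q\mid f)=O_{j_1}(n^{-j_1/2}).
\]
\end{proposition}

\begin{proof}
We may take $n$ large. If $\varphi(q)=j\le n^{1/5}$, then $q\le2j^2\le2n^{2/5}\le n$ by \eqref{eq:phi}. So there are at most $2j^2$ such $q$, and Lemma~\ref{lem:classes} with $\lfloor n/q\rfloor\ge n/(2q)$ gives $\mathbb P(\Phi_q\mid f)\le(2q/n)^{j/2}\le(4j^2/n)^{j/2}$. The boundedly many terms with $j_1\le j\le4j_1$ contribute $O_{j_1}(n^{-j_1/2})$. For $4j_1<j\le n^{1/5}$ we use $4j^2/n\le4n^{-3/5}$. In the series $\sum_{j>4j_1}2j^2(4n^{-3/5})^{j/2}$ the ratio of consecutive terms is at most $4\cdot2n^{-3/10}\le\frac12$, so the sum is at most twice its first term, which is $O_{j_1}(n^{-6j_1/5})$.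
\end{proof}

\subsection{Non-cyclotomic factors}
To sum over all candidates $g$ of degree $k$ we need a root of $g$ that lies outside the unit circle by a margin depending only on $k$. If all roots were very close to the closed unit disk, their power sums would be small integers, and a congruence between two of them would have to be an equality.

\begin{lemma}\label{lem:house}
Let $\alpha\ne0$ be an algebraic integer of degree $k$ that is not a root of unity. Then some conjugate of $\alpha$ has modulus greater than $e^{1/(12k^2)}$.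
\end{lemma}

\begin{proof}
Suppose that all conjugates $\alpha_1,\dots,\alpha_k$ have modulus at most $e^{1/(12k^2)}$. By Bertrand's postulate there is a prime $p$ with $6k<p\le12k$. The power sums $\sigma_m=\sum_i\alpha_i^m$ are integers, being symmetric integer polynomials in the roots of a monic integer polynomial. The multinomial theorem gives $(y_1+\dots+y_k)^p=\sum_iy_i^p+pW(y)$ with $W\in\mathbb Z[y_1,\dots,y_k]$. Hence $(\sigma_m^p-\sigma_{pm})/p$ is an algebraic integer and a rational number, so an integer, and with Fermat's little theorem $\sigma_{pm}\equiv\sigma_m^p\equiv\sigma_m\pmod p$. For $1\le m\le k$ we have $m\le pm\le12k^2$, so $|\sigma_m|,|\sigma_{pm}|\le ek$ and $|\sigma_{pm}-\sigma_m|\le2ek<6k<p$. Therefore $\sigma_{pm}=\sigma_m$ for $1\le m\le k$. By Newton's identities, the first $k$ power sums determine a multiset of $k$ numbers, so $\{\alpha_i^p\}=\{\alpha_i\}$. Thus $y\mapsto y^p$ permutes the $k$ distinct conjugates, and $\alpha^{p^u}=\alpha$ for some $u\ge1$. As $\alpha\neq0$, it is a root of unity, a contradiction.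
\end{proof}

\begin{proposition}\label{prop:noncyclo}
The probability that $f$ has a non-cyclotomic irreducible factor of degree at most $n^{1/5}$ is $O(e^{-\sqrt n})$.
\end{proposition}

\begin{proof}
Let $g$ be such a factor, of degree $k\le n^{1/5}$; note that $g\ne x$, since $f(0)=\pm1$. By \eqref{eq:mahler} its coefficients have modulus at most $2^k\sqrt{n+1}$, so for given $k$ there are at most $(2^{k+2}\sqrt{n+1})^k\le e^{3k^2+kQ}$ candidates for $g$.

Fix a candidate $g$. By Lemma~\ref{lem:house} it has a root $\alpha$ with $|\alpha|>e^{1/(12k^2)}$. Let $\Delta=\lceil12k^2\log2\rceil\le10k^2$ and $\theta=\alpha^\Delta$, so that $|\theta|\ge2$. Condition on all $a_i$ with $i<n$ and $\Delta\nmid i$. Then $f(\alpha)=0$ prescribes the value of $\sum_ja_{j\Delta}\theta^j$, the sum over the $j\ge0$ with $j\Delta<n$, of which there are at least $n/\Delta$. Different sign patterns give different values: if $v$ is the largest index at which two patterns differ, the difference of the sums has modulus at least $2|\theta|^v-2\sum_{j<v}|\theta|^j$,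 and $\sum_{j<v}|\theta|^j=(|\theta|^v-1)/(|\theta|-1)<|\theta|^v$. Hence $\mathbb P(g\mid f)\le2^{-n/\Delta}\le2^{-n^{3/5}/10}$. Summing over $g$ and $k$ gives the bound $n^{1/5}e^{3n^{2/5}+n^{1/5}Q}\,2^{-n^{3/5}/10}=O(e^{-\sqrt n})$.
\end{proof}

This proof compares $e^{3k^2}$ candidates with a probability $2^{-n/(10k^2)}$ for each, so it gives nothing once $k$ is of order $n^{1/4}$. The threshold $n^{1/5}$ is a convenient point below that barrier.

\section{Factors of large degree: the idea}\label{sec:idea}

\begin{proposition}\label{prop:large}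
There is $n_0$ such that for $n\ge n_0$ and $n^{1/5}<k\le n/2$,
\[
\mathbb P(f\text{ has an irreducible factor of degree }k)\le(n+1)^9e^{-\sqrt k/3000}.
\]
\end{proposition}

We no longer fix the factor. Instead we apply to a factorization $f=f_1f_2$ a ring homomorphism that is injective on $\mathcal L_n$, and we count the possible pairs of images of $f_1$ and $f_2$. Each pair determines $f$, so it suffices to show that there are far fewer than $2^n$ pairs. This section is a guide; nothing in it is used later.

\subsection*{Evaluation at $2$}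
Writing $a_i=2\varepsilon_i-1$ with $\varepsilon_i\in\{0,1\}$ we get $f(2)=1+2\sum_{i<n}\varepsilon_i2^i$. So $f\mapsto f(2)$ is a bijection from $\mathcal L_n$ onto the odd integers in $[1,B)$, where $B=2^{n+1}$. An interval $|y|\le X$ contains about $\kappa X$ integers, with $\kappa=2$. Suppose that we knew the size of $f_1(2)$, so that $|f_1(2)|\le X$ and $|f_2(2)|\le Y$ with $XY$ about $B$. The number of pairs is then about $\kappa^2B$, against $\kappa B$ integers in the range of $f(2)$. Passing from points to pairs multiplies the count by $\kappa$, and we gain only if $\kappa$ is small.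

\subsection*{Evaluation at $\pm\sqrt2$}
Reduce modulo $x^2-2$ and let $n=2m+1$. The residue of $f$ is $u+vx$ with $u=\sum_{l\le m}a_{2l}2^l$ and $v=\sum_{l\le m}a_{2l+1}2^l$, and again the binary digits recover $f$. For example, $x^3+x^2-x-1=(x-1)(x+1)^2$ has $u=-1+2=1$ and $v=-1+2=1$; the factors $x-1$ and $(x+1)^2$ have residues $x-1$ and $2x+3$, and indeed $(x-1)(2x+3)=2x^2+x-3\equiv x+1$. The values at the two roots form the lattice of points $(u+v\sqrt2,\,u-v\sqrt2)$ in $\mathbb R^2$, of covolume $2\sqrt2$. A box $|y_0|\le X_0$, $|y_1|\le X_1$ with long sides contains about $\kappa X_0X_1$ lattice points, where now $\kappa=4/(2\sqrt2)=\sqrt2$. Since $|u|,|v|<2^{m+1}$, we have $|f(\pm\sqrt2)|<B=(1+\sqrt2)2^{m+1}$, and $\kappa B^2<17\cdot2^n$: the residues of $\mathcal L_n$ fill a fixed proportion of the lattice points in their box. For boxes with $X_0Y_0=X_1Y_1=B$ the number of pairs is about $\kappa^2B^2$. The constant $\kappa$ has dropped from $2$ to $\sqrt2$ because the lattice has become sparser.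

A new difficulty appears as well. We have $(x+1)(x-1)\equiv1$, so a factorization $w\equiv w_1w_2$ of a residue produces infinitely many others, $w\equiv w_1(x+1)^b\cdot w_2(x-1)^b$, in which $\log|w_1(\sqrt2)|$ and $\log|w_1(-\sqrt2)|$ move in opposite directions in steps of $\log(1+\sqrt2)$. The pairs must be counted box by box, and the number of boxes can be bounded only by using that $w_1$ comes from a factor of $f$.

\subsection*{The budget for general $r$}
Reduce modulo $x^r-2$, with roots $z_j$ of modulus $R=2^{1/r}$. The lattice of values has covolume at least $r^{r/2}$, so $\kappa\le6^rr^{-r/2}$ (Lemma~\ref{lem:lattice}). On $|z|=R$ only the top $r$ or so coefficients of $f$ matter, and $|f(z_j)|$ is at most of order $\sqrt r\,2^{n/r}$ in mean square, so $\prod_jX_jY_j\le C^rr^{r/2}2^n$. One pair of boxes thus holds at most $C^rr^{-r/2}2^n$ pairs of residues.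

Call $(\log|f_1(z_j)|)_j$ the \emph{profile} of $f_1$. Since $f_1$ is real, the profile has about $r/2$ free entries. If they are known up to an error $H$ in mean square, then $(CH)^{r/2}$ boxes suffice, and the total is $(CH/r)^{r/2}2^n$. So we need $H$ much smaller than $r$. The entries of the profile equal $k\log R=\frac kr\log2$ plus a fluctuation, which we can bound by a multiple of $\sqrt k\,Q$ because the roots of $f_1$ repel each other. Counting lattice points by volume requires boxes with long sides, and this forces $\frac kr$ to dominate $\sqrt k\,Q$, that is, $r\le c\sqrt k/Q$. But then the uniform bound $H\approx\sqrt k\,Q$ exceeds $r$ and is useless for counting boxes. The way out is to expand the profile in a Fourier series in $j$. The first $r/Q$ coefficients can be recorded with polynomial precision at a cost of $(n+1)^{O(r/Q)}=C^r$, and the remaining part has mean square size $H\approx Q\sqrt{k/r}$. Now $H$ is much smaller than $r$ when $r$ exceeds $k^{1/3}$ by a suitable power of $Q$, and the window between $k^{1/3}$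 and $k^{1/2}$ leaves room.

\section{Factors of large degree: the proof}\label{sec:large}

\subsection{Parameters}
Take $n_0$ so large that $Q\ge1$ and $n^{1/10}\ge40Q$ for $n\ge n_0$; it will be enlarged at the end. Fix $n\ge n_0$ and $k$ with $n^{1/5}<k\le n/2$, and put $r=\lfloor\sqrt k/(20Q)\rfloor$. Since $\sqrt k/(20Q)\ge2$,
\begin{equation}\label{eq:r}
r\ge2,\qquad\frac{\sqrt k}{40Q}\le r\le\frac{\sqrt k}{20Q}.
\end{equation}
In particular $r^2\le k$, $4r\le k$, $2r\le n$ and $\log2r\le Q$. Let
\[
R=2^{1/r},\qquad S=2^{1/(2r)},\qquad\omega=e^{2\pi i/r},\qquad z_j=R\omega^j\ \ (j\in\mathbb Z/r),\qquad\nu=\lfloor r/2\rfloor+1 .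
\]
The $z_j$ are the roots of $x^r-2$, and $z_{-j}=\overline{z_j}$. A vector $(X_j)_{j\in\mathbb Z/r}$ is \emph{symmetric} if $X_{-j}=X_j$ for all $j$; it is determined by the $\nu$ entries with $0\le j\le r/2$, and $r/2\le\nu\le r/2+1$.

\subsection{Residues modulo $x^r-2$}

\begin{lemma}\label{lem:inj}
A polynomial $f\in\mathcal L_n$ is determined by its residue modulo $x^r-2$.
\end{lemma}

\begin{proof}
Since $x^{s+rl}\equiv2^lx^s$, the coefficient of $x^s$ $(0\le s<r)$ in the residue is $\sum_{l=0}^ma_{s+rl}2^l$ with $m=\lfloor(n-s)/r\rfloor$. Writing $a_{s+rl}=2\varepsilon_l-1$ with $\varepsilon_l\in\{0,1\}$, this is $2\sum_{l\le m}\varepsilon_l2^l-(2^{m+1}-1)$, and binary expansions are unique.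
\end{proof}

\begin{lemma}\label{lem:lattice}
Let $(X_j)$ be symmetric with $X_j\ge2r$ for all $j$. The number of $w\in\mathbb Z[x]$ with $\deg w<r$ and $|w(z_j)|\le X_j$ for all $j$ is at most $6^rr^{-r/2}\prod_jX_j$.
\end{lemma}

\begin{proof}
Let $V=\{y\in\mathbb C^{\mathbb Z/r}:y_{-j}=\overline{y_j}\}$, a real vector space of dimension $r$ with the Euclidean metric induced from $\mathbb C^{\mathbb Z/r}$. Identify real polynomials of degree less than $r$ with $\mathbb R^r$, and let $\operatorname{ev}\colon\mathbb R^r\to V$ send $w$ to $(w(z_j))_j$. As $w(z_j)=\sum_sw_sR^s\omega^{js}$, we have $\operatorname{ev}=\sqrt r\,U\operatorname{diag}(R^s)_{0\le s<r}$, where $U$ is the unitary matrix in \eqref{eq:parseval}; it maps $\mathbb R^r$ isometrically into $V$, hence onto $V$. So $\operatorname{ev}$ multiplies volumes by $r^{r/2}\prod_{s<r}R^s=r^{r/2}2^{(r-1)/2}\ge r^{r/2}$.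

For $\tau\in[0,1)^r$ we have $|\operatorname{ev}(\tau)_j|\le\sum_{s<r}2^{s/r}\le2r\le X_j$. Hence, as $w$ runs over the polynomials to be counted, the disjoint unit cubes $w+[0,1)^r$ are all mapped into the box $\{y\in V:|y_j|\le2X_j\}$. This box is an orthogonal product. An index with $j=-j$ contributes a real interval of length $4X_j\le\sqrt{8\pi}\,X_j$. A pair $\{j,-j\}$ with $j\ne-j$ contributes a disk of radius $2X_j$ on which the induced metric is $2|dy|^2$, of area $2\pi(2X_j)^2=8\pi X_jX_{-j}$. So the volume is at most $\prod_j\sqrt{8\pi}\,X_j\le6^r\prod_jX_j$.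
\end{proof}

A lower bound on the $X_j$ cannot be omitted: for $X_j=1$ the polynomials $0,1,-1$ are counted, while $6^rr^{-r/2}<1$ for $r>36$.

\subsection{A majorant with no zeros near the $z_j$}
A root of $f_1$ may lie very close to some $z_j$, and then $\log|f_1(z_j)|$ is out of control. We need only upper bounds for $|f_1(z_j)|$ and $|f_2(z_j)|$ whose product is not too large, so we replace each polynomial by a multiplicative majorant obtained by reflecting the outer roots into the disk $|z|\le S$. For a monic $h(z)=\prod(z-\alpha)\in\mathbb C[z]$ put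
\[
\hat h(z)=\prod_{|\alpha|\le S}(z-\alpha)\prod_{|\alpha|>S}\frac{|\alpha|}{S}\Bigl(z-\frac{S^2}{\bar\alpha}\Bigr).
\]
The map $h\mapsto\hat h$ is multiplicative, all zeros of $\hat h$ lie in $|z|\le S$, and $\hat h$ is real if $h$ is, because its zeros are then symmetric under conjugation and its leading coefficient is positive. The factor belonging to a root with $|\alpha|>S$ has modulus $|\bar\alpha z-S^2|/S$, and expanding the squares gives
\[
|\bar\alpha z-S^2|^2-S^2|z-\alpha|^2=(|\alpha|^2-S^2)(|z|^2-S^2).
\]
Consequently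
\begin{equation}\label{eq:reflect}
|\hat h(z)|=|h(z)|\quad(|z|=S),\qquad|h(z)|\le|\hat h(z)|\quad(|z|\ge S).
\end{equation}

\begin{lemma}\label{lem:F}
Let $f\in\mathcal L_n$, $F=\hat f$ and $G_j=\max(|F(z_j)|,2^{n/r})$. Then $(G_j)$ is symmetric,
\[
2^{n/r}\le G_j\le2r\,2^{n/r}\quad\text{for all }j,\qquad\text{and}\qquad\prod_jG_j\le(5r)^{r/2}2^n .
\]
\end{lemma}

\begin{proof}
Write $F=\sum_{i\le n}b_iz^i$ with real $b_i$. By \eqref{eq:reflect}, Parseval's identity on $|z|=S$ and \eqref{eq:convex},
\[
\sum_ib_i^2S^{2i}=\sum_{i\le n}a_i^2S^{2i}=\sum_{i\le n}2^{i/r}\le\frac{2^{n/r}}{1-2^{-1/r}}\le2r\,2^{n/r}.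
\]
We have $F(z_j)=\sum_{s<r}R^s\bigl(\sum_lb_{s+rl}2^l\bigr)\omega^{js}$, where $0\le l\le(n-s)/r$. By \eqref{eq:parseval}, the Cauchy--Schwarz inequality and $\sum_{l\le(n-s)/r}2^l\le2\cdot2^{(n-s)/r}$,
\[
\frac1r\sum_j|F(z_j)|^2=\sum_{s<r}2^{2s/r}\Bigl(\sum_lb_{s+rl}2^l\Bigr)^2\le\sum_{s<r}2^{2s/r}\cdot2\cdot2^{(n-s)/r}\sum_lb_{s+rl}^22^l .
\]
Since $2^l=2^{-s/r}S^{2(s+rl)}$, the powers of $2^{s/r}$ cancel, and the right side equals $2\cdot2^{n/r}\sum_ib_i^2S^{2i}\le4r\,4^{n/r}$. Thus each $|F(z_j)|^2$ is at most $4r^24^{n/r}$, which gives the upper bound for $G_j$. Also $\frac1r\sum_jG_j^2\le(4r+1)4^{n/r}\le5r\,4^{n/r}$, and the inequality of arithmetic and geometric means gives $\prod_jG_j^2\le(5r\,4^{n/r})^r$.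
\end{proof}

This is where the coefficients of $f$ enter, and it explains the radius $S$. Reflection in the unit circle would give only $\sum_ib_i^2=n+1$, the same computation would bound the mean square by a multiple of $n\,4^{n/r}$, and the resulting factor $n^{r/2}$ would cancel the gain $r^{-r}$ of two lattice point counts, since $r^2\le n$. On the other hand $S$ must stay away from $R$: the relation $(S/R)^r=2^{-1/2}$ makes the series below converge geometrically.

\subsection{The profile of an irreducible factor}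
Let $f=f_1f_2\in\mathcal L_n$ with $f_1$ monic and irreducible of degree $k$, with roots $\alpha_1,\dots,\alpha_k$. Let $\alpha_i^*=\alpha_i$ if $|\alpha_i|\le S$ and $\alpha_i^*=S^2/\overline{\alpha_i}$ otherwise. Then $\hat f_1(z)=c_1\prod_i(z-\alpha_i^*)$ with $c_1=\prod_{|\alpha_i|>S}|\alpha_i|/S$, and $0\le\log c_1\le\log M(f_1)\le Q/2$ by \eqref{eq:mahler}. Put
\[
\sigma_m^*=\sum_i(\alpha_i^*)^m\in\mathbb R,\qquad\tau_m=\frac{\sigma_m^*}{mR^m},\qquad L_j=\log|\hat f_1(z_j)| .
\]
From $\log|z_j-\alpha_i^*|=\log R-\operatorname{Re}\sum_{m\ge1}(\alpha_i^*/z_j)^m/m$, which converges absolutely as $|\alpha_i^*|\le S<R$, we obtain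
\begin{equation}\label{eq:profile}
L_j=\frac kr\log2+\log c_1-\sum_{m\ge1}\tau_m\cos\frac{2\pi jm}r .
\end{equation}

We must show that the power sums $\sigma_m^*$ exhibit cancellation. The arithmetic input is that the discriminant of $f_1$ is a nonzero integer, so that the roots cannot cluster. This information is tied to the unit circle: transferring it to a circle of radius $\rho>1$ costs about $2k^2\log\rho$, which is affordable for $\rho=e^{1/k}$ but would be of order $k^2/r$ for $\rho=S$. We therefore introduce a second reflection, in the unit circle, and compare the two. Let $\alpha_i^\circ=\alpha_i$ if $|\alpha_i|\le1$ and $\alpha_i^\circ=1/\overline{\alpha_i}$ otherwise, and put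
\[
\sigma_m^\circ=\sum_i(\alpha_i^\circ)^m,\qquad\delta_m=\sigma_m^*-\sigma_m^\circ,\qquad\rho=e^{1/k},\qquad E=\sum_{m\ge1}\frac{|\sigma_m^\circ|^2}{m\rho^{2m}} .
\]
The two reflections differ only on roots outside the unit disk, and these are controlled by the Mahler measure.

\begin{lemma}\label{lem:delta}
For all $m\ge1$, $|\delta_m|\le mS^mQ$.
\end{lemma}

\begin{proof}
A root with $|\alpha|\le1$ contributes $0$. For the other roots, $\alpha^*$ and $\alpha^\circ$ have the same argument, so the contribution has modulus $|\alpha^*|^m-|\alpha^\circ|^m$. We use $\sinh x\le x\cosh x\le xe^x$ for $x\ge0$. If $1<|\alpha|\le S$, the modulus is $|\alpha|^m-|\alpha|^{-m}=2\sinh(m\log|\alpha|)\le2mS^m\log|\alpha|$. If $|\alpha|>S$, it is $(S^{2m}-1)|\alpha|^{-m}\le S^m-S^{-m}=2\sinh(m\log S)\le2mS^m\log S\le2mS^m\log|\alpha|$. Summing, $|\delta_m|\le2mS^m\log M(f_1)\le mS^mQ$.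
\end{proof}

\begin{lemma}\label{lem:energy}
We have $E\le4kQ$.
\end{lemma}

\begin{proof}
Expanding $|\sigma_m^\circ|^2=\sum_{i,j}(\alpha_i^\circ\overline{\alpha_j^\circ})^m$, using $\sum_mu^m/m=-\log(1-u)$ for $|u|<1$ and taking real parts, we see that $E$ is a logarithmic energy:
\[
E=-\sum_{i,j}\log\bigl|1-\alpha_i^\circ\overline{\alpha_j^\circ}/\rho^2\bigr| .
\]
The factor $\rho>1$ keeps the diagonal terms finite: each is at most $-\log(1-e^{-2/k})\le\log k\le Q$, since $1-e^{-2/k}\ge1/k$ by \eqref{eq:convex}. For $i\ne j$ we claim that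
\begin{equation}\label{eq:pair}
\Bigl|1-\frac{\alpha_i^\circ\overline{\alpha_j^\circ}}{\rho^2}\Bigr|\ge\frac{|\alpha_i-\alpha_j|}{\rho^2\max(1,|\alpha_i|)\max(1,|\alpha_j|)} .
\end{equation}
For $|a|,|b|\le\rho$ we have $|\rho^2-a\bar b|^2-\rho^2|a-b|^2=(\rho^2-|a|^2)(\rho^2-|b|^2)\ge0$, so $|1-a\bar b/\rho^2|\ge|a-b|/\rho\ge|a-b|/\rho^2$. With $a=\alpha_i^\circ$, $b=\alpha_j^\circ$ this is \eqref{eq:pair} if $|\alpha_i|,|\alpha_j|\le1$, and also if $|\alpha_i|,|\alpha_j|>1$, since then $|\alpha_i^\circ-\alpha_j^\circ|=|\alpha_i-\alpha_j|/|\alpha_i\alpha_j|$. Both sides of \eqref{eq:pair} are symmetric in $i$ and $j$, so it remains to treat $|\alpha_i|\le1<|\alpha_j|$. Then the left side is $|\rho^2\alpha_j-\alpha_i|/(\rho^2|\alpha_j|)$, and $|\rho^2\alpha_j-\alpha_i|\ge|\alpha_j-\alpha_i|$, because for $|a|\le|b|$ and $u\ge1$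
\[
|ub-a|^2-|b-a|^2=(u^2-1)|b|^2-2(u-1)\operatorname{Re}(a\bar b)\ge(u-1)^2|b|^2\ge0 .
\]
Since $f_1$ is irreducible, its roots are distinct, and $\prod_{i\ne j}|\alpha_i-\alpha_j|=|\operatorname{disc}f_1|$ is a positive integer. Taking logarithms in \eqref{eq:pair} and summing over the $k(k-1)$ ordered pairs, in which each root occurs $2(k-1)$ times, we bound the off-diagonal part of $E$ by $2k(k-1)\log\rho+2(k-1)\log M(f_1)\le2k+kQ$. Altogether $E\le kQ+2k+kQ\le4kQ$, as $Q\ge1$.
\end{proof}

Irreducibility is used only here, through $\operatorname{disc}f_1\ne0$. Small Mahler measure alone would not do: for $(x-1)^k$ we have $M=1$, but $\sigma_m^\circ=k$ for all $m$, so $E=-k^2\log(1-e^{-2/k})$, and $L_0=k\log(R-1)$ is negative.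

We now pass from the energy to the two estimates announced in Section~\ref{sec:idea}: a uniform bound for the whole fluctuation in \eqref{eq:profile}, and a much better mean square bound for its high frequencies. Put
\[
J=\lceil r/Q\rceil,\qquad h_j=\sum_{m>J}\tau_m\cos\frac{2\pi jm}r,\qquad H=7Q\sqrt{k/r}\ge1 .
\]

\begin{lemma}\label{lem:fluct}
We have $\sum_{m\ge1}|\tau_m|\le3\sqrt k\,Q$ and $\frac1r\sum_{j\in\mathbb Z/r}h_j^2\le H^2$.
\end{lemma}

\begin{proof}
Let $\lambda=(\rho/R)^2$. As $4r\le k$, we have $\lambda^r=e^{2r/k}/4\le e^{1/2}/4<\frac12$, so $\lambda\le2^{-1/r}\le1-\frac1{2r}$ by \eqref{eq:convex}. Write $\tau_m=\tau_m'+\tau_m''$ with $\tau_m'=\sigma_m^\circ/(mR^m)$ and $\tau_m''=\delta_m/(mR^m)$. By Lemma~\ref{lem:delta}, $|\tau_m''|\le Q(S/R)^m=Q\,2^{-m/(2r)}$.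

For the first bound, write $|\tau_m'|=\bigl(|\sigma_m^\circ|\rho^{-m}m^{-1/2}\bigr)\bigl(\lambda^{m/2}m^{-1/2}\bigr)$. The Cauchy--Schwarz inequality, $\sum_m\lambda^m/m=-\log(1-\lambda)\le\log2r\le Q$ and Lemma~\ref{lem:energy} give $\sum_m|\tau_m'|\le\sqrt{EQ}\le2\sqrt k\,Q$. Further $\sum_{m\ge1}2^{-m/(2r)}=1/(2^{1/(2r)}-1)\le2r/\log2\le3r$, so $\sum_m|\tau_m''|\le3rQ\le3\sqrt k/20\le\sqrt k\,Q$ by \eqref{eq:r}.

For the second bound, group the frequencies by their residue $s$ modulo $r$. With $A_s=\sum_{m>J,\,m\equiv s}\tau_m$ we have $h_j=\operatorname{Re}\sum_{s<r}A_s\omega^{js}$, so $\frac1r\sum_jh_j^2\le\sum_s|A_s|^2$ by \eqref{eq:parseval}. Split $A_s=A_s'+A_s''$ accordingly. The $m$ in a class form a progression of difference $r$, so $|A_s''|\le Q/(1-2^{-1/2})\le3.5\,Q$ and $\sum_{m\equiv s}\lambda^m\le1/(1-\lambda^r)\le2$. By the Cauchy--Schwarz inequality,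
\[
\sum_s|A_s'|^2\le\sum_s2\sum_{m>J,\,m\equiv s}\frac{|\sigma_m^\circ|^2}{m^2\rho^{2m}}=2\sum_{m>J}\frac{|\sigma_m^\circ|^2}{m^2\rho^{2m}}\le\frac{2E}J .
\]
The extra factor $1/m\le1/J$ is the gain from discarding the low frequencies. Using $|A_s|^2\le2|A_s'|^2+2|A_s''|^2$, $J\ge r/Q$ and $r\le k/r$,
\[
\frac1r\sum_jh_j^2\le\frac{4E}J+25rQ^2\le\frac{16kQ^2}r+\frac{25kQ^2}r\le H^2 .\qedhere
\]
\end{proof}

\subsection{Few boxes suffice}

\begin{lemma}\label{lem:boxes}
There is a set $\mathcal D$, depending only on $n$ and $k$, of at most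
\[
N=(60HQ)^{r/2+1}e^{3r}(n+1)^6
\]
pairs $(X,Y)$ of symmetric vectors with the following properties.
\begin{enumerate}
\item[(i)] For every $(X,Y)\in\mathcal D$ we have $X_j,Y_j\ge2r$ for all $j$, and $\prod_jX_jY_j\le e^{5r}(5r)^{r/2}2^n$.
\item[(ii)] If $f=f_1f_2\in\mathcal L_n$ with $f_1$ monic and irreducible of degree $k$, then some $(X,Y)\in\mathcal D$ satisfies $|f_1(z_j)|\le X_j$ and $|f_2(z_j)|\le Y_j$ for all $j$.
\end{enumerate}
\end{lemma}

\begin{proof}
To a factorization as in (ii) we attach three kinds of discrete data, which determine each $L_j$ and each $\log G_j$ up to a bounded error.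

\emph{High frequencies.} Record the integers $\lfloor h_j\rfloor$ for $0\le j\le r/2$; this suffices since $(h_j)$ is symmetric. By the Cauchy--Schwarz inequality and Lemma~\ref{lem:fluct}, $\sum_{j\in\mathbb Z/r}|\lfloor h_j\rfloor|\le\sum_j(|h_j|+1)\le r(H+1)=:N_0$. There are $\binom{\lfloor N_0\rfloor+\nu}\nu$ vectors of $\nu$ nonnegative integers with sum at most $N_0$, and at most $2^\nu$ choices of signs. With $\binom ab\le(ea/b)^b$ and $N_0/\nu\le2(H+1)$, the number of possibilities is at most
\[
\bigl(2e(N_0/\nu+1)\bigr)^\nu\le\bigl(2e(2H+3)\bigr)^\nu\le(10eH)^\nu\le(30H)^{r/2+1}.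
\]

\emph{Low frequencies.} Record $\log c_1$ and $\tau_1,\dots,\tau_J$, each rounded down to a multiple of $1/(J+1)$; denote the rounded values by $\tilde c$ and $\tilde\tau_m$. We have $|\tau_m|\le k(S/R)^m\le k$ and $0\le\log c_1\le Q/2\le2k$, so each quantity lies in a known interval of length $2k$, and its rounded value has at most $2k(J+1)+2\le n^2+2\le(n+1)^3$ possibilities, since $2k\le n$ and $J+1\le r+2\le n$. As $J+1\le r/Q+2$, the total is at most $(n+1)^{3(J+1)}=e^{3Q(J+1)}\le e^{3r}(n+1)^6$.

\emph{Size of $F$.} Record $\gamma_j=\lfloor\log(G_j2^{-n/r})\rfloor$ for $0\le j\le r/2$. By Lemma~\ref{lem:F}, $0\le\gamma_j\le\log2r$, so there are at most $(1+\log2r)^\nu\le(2Q)^{r/2+1}$ possibilities.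

The product of the three counts is $N$. The data determine the symmetric vectors
\[
\tilde L_j=\frac kr\log2+\tilde c-\sum_{m\le J}\tilde\tau_m\cos\frac{2\pi jm}r-\lfloor h_j\rfloor,\qquad\tilde G_j=2^{n/r}e^{\gamma_j+1},
\]
\[
X_j=e^{\tilde L_j+2},\qquad Y_j=\tilde G_je^{-\tilde L_j+2}.
\]
Let $\mathcal D$ be the set of the pairs $(X,Y)$ that arise from some factorization. Comparing with \eqref{eq:profile}, the $J+1$ roundings of the second kind cost at most $1$ in total and the rounding of $h_j$ costs at most $1$, so $|\tilde L_j-L_j|\le2$. Also $G_j\le\tilde G_j\le eG_j$. Hence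
\[
X_j\ge e^{L_j},\qquad Y_j\ge G_je^{-L_j},\qquad X_jY_j=e^4\tilde G_j\le e^5G_j .
\]
By \eqref{eq:reflect}, which applies as $|z_j|=R>S$, and by $F=\hat f_1\hat f_2$, we have $|f_1(z_j)|\le|\hat f_1(z_j)|=e^{L_j}\le X_j$ and $|f_2(z_j)|\le|\hat f_2(z_j)|=|F(z_j)|e^{-L_j}\le Y_j$. This is (ii), and the product bound in (i) follows from Lemma~\ref{lem:F}.

It remains to see that the sides are long. The upper bound for $r$ in \eqref{eq:r} gives $\frac kr\log2\ge20\log2\cdot\sqrt k\,Q\ge13\sqrt k\,Q$. By \eqref{eq:profile} and Lemma~\ref{lem:fluct},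
\[
\frac kr\log2-3\sqrt k\,Q\le L_j\le\frac kr\log2+\frac Q2+3\sqrt k\,Q\le\frac kr\log2+4\sqrt k\,Q .
\]
So $\log X_j\ge L_j\ge10\sqrt k\,Q\ge\log2r$. For $Y_j$ we use $G_j\ge2^{n/r}$, which is the reason for the truncation in the definition of $G_j$, and $n-k\ge k$, which is the only essential use of $k\le n/2$:
\[
\log Y_j\ge\frac nr\log2-L_j\ge\frac{n-k}r\log2-4\sqrt k\,Q\ge9\sqrt k\,Q\ge\log2r .\qedhere
\]
\end{proof}

\subsection{The count}

\begin{proof}[Proof of Proposition~\ref{prop:large}]
For each $f\in\mathcal L_n$ with an irreducible factor of degree $k$ choose one such factor $f_1$, put $f_2=f/f_1\in\mathbb Z[x]$, and choose $(X,Y)\in\mathcal D$ as in Lemma~\ref{lem:boxes}(ii). Let $w_1,w_2$ be the residues of $f_1,f_2$ modulo the monic polynomial $x^r-2$. They lie in $\mathbb Z[x]$, have degree less than $r$, and satisfy $w_1(z_j)=f_1(z_j)$, $w_2(z_j)=f_2(z_j)$. The pair $(w_1,w_2)$ determines the residue of $f$, hence $f$ by Lemma~\ref{lem:inj}. For each $(X,Y)\in\mathcal D$, Lemma~\ref{lem:lattice}, applied twice, and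 Lemma~\ref{lem:boxes}(i) bound the number of pairs $(w_1,w_2)$ by $36^rr^{-r}e^{5r}(5r)^{r/2}2^n$. Dividing by $2^n$, the probability in question is at most
\[
N\,36^re^{5r}5^{r/2}r^{-r/2}=(n+1)^6\cdot60HQ\cdot\Bigl(\frac{C_1HQ}r\Bigr)^{r/2},\qquad C_1=300\cdot36^2e^{16}.
\]
Here $60HQ\le420\,Q^2\sqrt n\le(n+1)^3$ for large $n$. By the lower bound for $r$ in \eqref{eq:r} and by $k>n^{1/5}$,
\[
\frac{HQ}r=7Q^2k^{1/2}r^{-3/2}\le7\cdot40^{3/2}\,Q^{7/2}k^{-1/4}\le7\cdot40^{3/2}\,Q^{7/2}n^{-1/20},
\]
so $C_1HQ/r\le n^{-1/30}$ for large $n$. Enlarge $n_0$ so that these two bounds and $\log n\ge\frac45Q$ hold for $n\ge n_0$. Then the probability is at most $(n+1)^9n^{-r/60}$, and $\frac{r\log n}{60}\ge\frac{\sqrt k\log n}{2400\,Q}\ge\frac{\sqrt k}{3000}$.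
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:structure}}\label{sec:proofs}

Let $\mathcal C$ be the event that some $\Phi_q$ with $\varphi(q)\le n^{1/5}$ divides $f$, and let $\mathcal B$ be the event that $f$ has an irreducible factor of degree at most $n/2$ that is not of this form. Such a factor either has degree greater than $n^{1/5}$ or is non-cyclotomic of degree at most $n^{1/5}$. Summing Proposition~\ref{prop:large} over $k$ and adding Proposition~\ref{prop:noncyclo}, we get for $n\ge n_0$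
\begin{equation}\label{eq:bad}
\mathbb P(\mathcal B)\le n(n+1)^9e^{-n^{1/10}/3000}+O(e^{-\sqrt n})=O(e^{-cn^{1/10}}).
\end{equation}
A reducible $f$ has an irreducible factor of degree at most $n/2$, so it lies in $\mathcal B\cup\mathcal C$. Conversely, for $n\ge2$ every $f\in\mathcal C$ is reducible, since $n^{1/5}<n$. Therefore
\begin{equation}\label{eq:reduce}
\mathbb P(f\text{ is reducible})=\mathbb P(\mathcal C)+O(e^{-cn^{1/10}}).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Proposition~\ref{prop:cyclo} with $j_1=1$ gives $\mathbb P(\mathcal C)=O(n^{-1/2})$. Insert this in \eqref{eq:reduce}.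
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
Outside $\mathcal B$, all irreducible factors of degree at most $n/2$ are $\Phi_q$ with $\varphi(q)\le n^{1/5}$. At most one irreducible factor, counted with multiplicity, has degree greater than $n/2$. If there is one, call it $g$, and the theorem's conclusion holds. If there is none, then $f$ is a product of polynomials $\Phi_q$ with $q\le2n^{2/5}$, by \eqref{eq:phi}, each with an exponent in $\{0,\dots,n\}$. There are at most $(n+1)^{2n^{2/5}}$ such products, so this case has probability at most $(n+1)^{2n^{2/5}}2^{-n}=O(e^{-cn^{1/10}})$. Together with \eqref{eq:bad} this proves the theorem.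
\end{proof}

\section{Asymptotics}\label{sec:asymp}

By \eqref{eq:reduce} it remains to evaluate $\mathbb P(\mathcal C)$. In each case two cyclotomic polynomials of minimal degree dominate.

\begin{proof}[Proof of Theorem~\ref{thm:asymp}(a)]
Let $n$ be odd. We have $\varphi(q)=1$ only for $\Phi_1=x-1$ and $\Phi_2=x+1$, and the $q$ with $2\le\varphi(q)\le n^{1/5}$ contribute $O(1/n)$ by Proposition~\ref{prop:cyclo} with $j_1=2$. The event $f(1)=0$ says that the $n$ signs $a_i$ sum to $-1$, that is, exactly $(n+1)/2$ of them are negative. The event $f(-1)=0$ says that the $n$ independent fair signs $(-1)^ia_i$ sum to $+1$. Each has probability $2^{-n}\binom n{(n+1)/2}$. Both occur with probability at most $\lfloor n/2\rfloor^{-1}$, by Lemma~\ref{lem:classes} with $\Psi=x^2-1$. This gives the first equality. With $n+1=2m$ we have $2^{-n}\binom n{(n+1)/2}=4^{-m}\binom{2m}m=\sqrt{2/(\pi n)}\,(1+O(1/n))$, which gives the second.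
\end{proof}

For even $n$, all elements of $\mathcal L_n$ have the same separable reduction modulo $2$, and this restricts the cyclotomic factors.

\begin{lemma}\label{lem:mod2}
Let $n$ be even, let $\ell$ be the least prime factor of $n+1$, and suppose that $\Phi_q$ divides some $f\in\mathcal L_n$. Then $q\in\{q',2q'\}$ for a divisor $q'>1$ of $n+1$, and $\varphi(q)=\varphi(q')$. Either $q\in\{\ell,2\ell\}$ and $\varphi(q)=\ell-1$, or $\varphi(q)\ge\ell+1$.
\end{lemma}

\begin{proof}
Modulo $2$ we have $f\equiv1+x+\dots+x^n=(x^{n+1}-1)/(x-1)$. As $n+1$ is odd, $x^{n+1}-1$ is coprime to its derivative $x^n$ in $\mathbb F_2[x]$, so the reduction of $f$ has simple roots in $\overline{\mathbb F}_2$; and it takes the value $n+1\equiv1$ at $x=1$.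

Write $q=2^aq'$ with $q'$ odd. A root of unity $\zeta$ has order $q'$ or $2q'$ if and only if $\zeta^2$ has order $q'$, and for $a\ge1$ it has order $2^aq'$ if and only if $\zeta^{2^{a-1}}$ has order $2q'$. Comparing roots and degrees gives $\Phi_{q'}(x)\Phi_{2q'}(x)=\Phi_{q'}(x^2)$ and $\Phi_q(x)=\Phi_{2q'}(x^{2^{a-1}})$. Since $h(x^2)=h(x)^2$ in $\mathbb F_2[x]$, we get $\Phi_{2q'}\equiv\Phi_{q'}$ and $\Phi_q\equiv\Phi_{q'}^{2^{a-1}}\pmod2$ for $a\ge1$. Simplicity of the roots forces $a\le1$, so $\Phi_q\equiv\Phi_{q'}$ and $\varphi(q)=\varphi(q')$. Nonvanishing at $1$ forces $q'>1$. A root $\xi\in\overline{\mathbb F}_2$ of $\Phi_{q'}$ has order exactly $q'$: if its order were a proper divisor $e$ of $q'$, then $\xi$ would also be a root of $x^e-1$, hence of some $\Phi_d$ with $d\mid e$, and so a multiple root of $x^{q'}-1=\prod_{d\mid q'}\Phi_d$, which is separable modulo $2$. Since $\xi^{n+1}=1$, we obtain $q'\mid n+1$.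

All prime factors of $q'$ are at least $\ell$. If $q'$ has a prime factor $\ell'>\ell$, then $\varphi(q')\ge\ell'-1>\ell-1$. Otherwise $q'=\ell^b$, and $\varphi(q')=\ell^{b-1}(\ell-1)>\ell-1$ unless $b=1$. Finally, $\ell-1$ is even and so is $\varphi(q')$ for $q'\ge3$, so $\varphi(q')>\ell-1$ implies $\varphi(q')\ge\ell+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:asymp}(b)]
\emph{Fixed $\ell$.} Let $n$ be large. By Lemma~\ref{lem:mod2} and Proposition~\ref{prop:cyclo} with $j_1=\ell+1$, the $q\notin\{\ell,2\ell\}$ contribute $O_\ell(n^{-(\ell+1)/2})$ to $\mathbb P(\mathcal C)$. The product $\Phi_\ell\Phi_{2\ell}$ divides $x^{2\ell}-1$ and has degree $2(\ell-1)$, so by Lemma~\ref{lem:classes} it divides $f$ with probability $O_\ell(n^{-(\ell-1)})=O_\ell(n^{-(\ell+1)/2})$, as $\ell\ge3$. Since $n$ is even, $f(x)\mapsto f(-x)$ permutes $\mathcal L_n$, and $\Phi_{2\ell}(x)=\Phi_\ell(-x)$; so $\mathbb P(\Phi_{2\ell}\mid f)=\mathbb P(\Phi_\ell\mid f)$. Hence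
\begin{equation}\label{eq:twoell}
\mathbb P(f\text{ is reducible})=2\,\mathbb P(\Phi_\ell\mid f)+O_\ell(n^{-(\ell+1)/2}).
\end{equation}

Let $T_a$ $(0\le a<\ell)$ be the sum of the $a_i$ with $0\le i\le n$ and $i\equiv a\pmod\ell$, now including $a_n$. Each sum has $t=(n+1)/\ell$ terms. We have $f\equiv\sum_{a<\ell}T_ax^a\pmod{x^\ell-1}$, and a polynomial of degree less than $\ell$ is divisible by $\Phi_\ell=1+x+\dots+x^{\ell-1}$ exactly when all its coefficients are equal. So $\Phi_\ell\mid f$ if and only if $T_0=\dots=T_{\ell-1}$. This event is invariant under $f\mapsto-f$, so its probability does not change if $a_n$ is also a fair sign. Then the $T_a$ are independent with the same distribution, and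
\[
\mathbb P(\Phi_\ell\mid f)=\sum_{j=0}^t\beta_j^\ell,\qquad\beta_j=2^{-t}\binom tj .
\]
Fix $A>0$ and let $y_j=(j-t/2)/\sqrt t$, a sequence with spacing $t^{-1/2}$. By \eqref{eq:llt} and convergence of Riemann sums,
\[
\sum_{|y_j|\le A}\beta_j^\ell=\Bigl(\frac2{\pi t}\Bigr)^{\ell/2}\sqrt t\,\Bigl(\int_{-A}^Ae^{-2\ell y^2}\,dy+o(1)\Bigr).
\]
The binomial distribution $(\beta_j)$ has mean $t/2$ and variance $t/4$, so Chebyshev's inequality and \eqref{eq:atom} bound the remaining terms by $(\max_j\beta_j)^{\ell-1}\sum_{|y_j|>A}\beta_j\le t^{-(\ell-1)/2}/(4A^2)$. Multiply by $t^{(\ell-1)/2}$, let $t\to\infty$ and then $A\to\infty$. Since $\int_{\mathbb R}e^{-2\ell y^2}\,dy=\sqrt{\pi/(2\ell)}$,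
\[
\mathbb P(\Phi_\ell\mid f)\sim\Bigl(\frac2{\pi t}\Bigr)^{\ell/2}\sqrt{\frac{\pi t}{2\ell}}=\frac1{\sqrt\ell}\Bigl(\frac2{\pi t}\Bigr)^{(\ell-1)/2}.
\]
This has order $n^{-(\ell-1)/2}$ and dominates the error in \eqref{eq:twoell}; inserting $t\sim n/\ell$ gives the formula.

\emph{The case $\ell\to\infty$.} Let $A>0$. As soon as $\ell-1\ge2A$, every $q$ allowed by Lemma~\ref{lem:mod2} has $\varphi(q)\ge\lceil2A\rceil$, and Proposition~\ref{prop:cyclo} with $j_1=\lceil2A\rceil$ gives $\mathbb P(\mathcal C)=O_A(n^{-A})$. Apply \eqref{eq:reduce}.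

\emph{The case $n+1$ prime.} Then $q'=n+1$ and $\varphi(q)=n>n^{1/5}$ for every $q$ allowed by Lemma~\ref{lem:mod2}. So $\mathcal C$ is empty, and only the error term in \eqref{eq:reduce} remains.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BBBSWW}
Christian Borst, Evan Boyd, Claire Brekken, Samantha Solberg, Melanie Matchett Wood, Philip Matchett Wood,
\emph{Irreducibility of Random Polynomials},
arXiv:1705.03709 (2017).

\end{thebibliography}
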